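\title{Triangles and the $p$-spectral radius: a threshold at $p_0=1+\ln(3/2)/\ln 4$}

\begin{abstract}
Let $S_{n,q}$ be the balanced complete bipartite graph on $n$ vertices with a star of $q$ edges added inside its larger part. It has $q\lfloor n/2\rfloor$ triangles, the minimum allowed by the Lov\'asz--Simonovits theorem for its number of edges. We ask whether $S_{n,q}$ is also the unique graph with fewest triangles among the $n$-vertex graphs whose $p$-spectral radius is at least that of $S_{n,q}$, for all large $n$ and all $1\le q<n/2$. The answer is yes if and only if $p>p_0=1+\ln(3/2)/\ln4\approx1.2925$. For even $n$ the threshold drops to $p_1=1+\ln(3/2)/\ln 6\approx1.2263$, and for $q\le\delta(p)n$ the answer is yes for every $p>1$.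
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ with vertex set $V$, $|V|=n$, let $e(G)$ and $t(G)$ be its numbers of edges and triangles. For a real number $p\ge1$ the \emph{$p$-spectral radius} of $G$ is
\[
\lambda^{(p)}(G)=2\max_{\|x\|_p=1}\ \sum_{vw\in E(G)}x_vx_w,\qquad \|x\|_p=\Big(\sum_{v\in V}|x_v|^p\Big)^{1/p},
\]
the maximum being taken over $x\in\mathbb R^V$. For $p=2$ this is the spectral radius of the adjacency matrix, and $\lambda^{(p)}(G)\to2e(G)$ as $p\to\infty$. So $\lambda^{(p)}$ is an edge count in which the vertices carry optimally chosen weights. The optimal weight of a vertex is proportional to the $\frac1{p-1}$-th power of the total weight of its neighbors (Lemma~\ref{lem:eigen}): for large $p$ the weights are almost uniform, and as $p$ decreases toward $1$ they favor vertices of large degree more and more.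

The Lov\'asz--Simonovits theorem says that if $1\le q<n/2$ is an integer and $e(G)\ge\lfloor n^2/4\rfloor+q$, then $t(G)\ge q\lfloor n/2\rfloor$. Let $S_{n,q}$ be the graph obtained from $K_{\lceil n/2\rceil,\lfloor n/2\rfloor}$ by adding a star $K_{1,q}$ inside the part of size $\lceil n/2\rceil$. It has $\lfloor n^2/4\rfloor+q$ edges, and each edge of the star lies in $\lfloor n/2\rfloor$ triangles, so $t(S_{n,q})=q\lfloor n/2\rfloor$ and the bound is attained. Replacing the edge count by $\lambda^{(p)}$ leads to the following property of a triple $(p,n,q)$.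

\medskip\noindent
$\mathcal T_p(n,q)$: \emph{every $n$-vertex graph $G$ with $\lambda^{(p)}(G)\ge\lambda^{(p)}(S_{n,q})$ satisfies $t(G)\ge q\lfloor n/2\rfloor$, and equality holds if and only if $G\cong S_{n,q}$.}
\medskip

The problem, posed by Li, Lu and Peng \cite{LLP} for graphs of large order, is whether this holds for every $p>1$. We take ``large order'' uniformly in $q$: for a given $p>1$, is there an $n_0(p)$ such that $\mathcal T_p(n,q)$ holds for all $n\ge n_0(p)$ and all integers $1\le q<n/2$?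

One would guess that the answer is yes. As $p\to\infty$ the hypothesis tends to $e(G)\ge e(S_{n,q})$ and the lower bound becomes that of Lov\'asz and Simonovits. For the edge count the star is not special: any triangle-free graph with $q$ edges placed in the larger part gives exactly $q\lfloor n/2\rfloor$ triangles. For finite $p$ the star has an advantage, because it concentrates the added edges at one vertex, which can then be given more weight, and this advantage grows as $p$ decreases. But the same effect undermines the guess. When the center of the star is heavy enough, it pays to give up several ordinary edges for one more edge at the center, and this can be done without creating triangles. Put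
\[
p_0=1+\frac{\ln(3/2)}{\ln4}\approx1.2925,\qquad p_1=1+\frac{\ln(3/2)}{\ln6}\approx1.2263 .
\]

\begin{theorem}\label{thm:main}
Let $p>1$.
\begin{itemize}
\item[(a)] If $p>p_0$, there is an $n_0(p)$ such that $\mathcal T_p(n,q)$ holds for all $n\ge n_0(p)$ and $1\le q<n/2$. If $p\le p_0$, there is no such $n_0(p)$: for $p<p_0$ the bound $t(G)\ge q\lfloor n/2\rfloor$ fails, and for $p=p_0$ the characterization of equality fails.
\item[(b)] If $p>p_1$, there is an $n_0(p)$ such that $\mathcal T_p(n,q)$ holds for all even $n\ge n_0(p)$ and $1\le q<n/2$. If $p<p_1$, there is no such $n_0(p)$.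
\item[(c)] For every $p>1$ there are $\delta(p)>0$ and $n_0(p)$ such that $\mathcal T_p(n,q)$ holds for all $n\ge n_0(p)$ and $1\le q\le\delta(p)n$.
\end{itemize}
\end{theorem}

Thus the problem has a negative answer as posed, and a positive one exactly for $p>p_0$, in particular for $p=2$. The case of even $n$ and $p=p_1$ is not decided here.

The counterexamples are explicit. Let $H(a,b,\alpha)$ be the graph consisting of $K_{a,b}$, with parts $A$ and $B$ of sizes $a$ and $b$, and one further vertex $u$, the \emph{center}, joined to all of $B$ and to $\alpha$ vertices of $A$, the \emph{leaves}. Equivalently, it is $K_{a+1,b}$ with a star $K_{1,\alpha}$ inside the part of size $a+1$. It has $\alpha b$ triangles.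

\begin{theorem}\label{thm:counter}
\begin{itemize}
\item[(i)] Let $1<p<p_0$. For all large even $m$, with $n=2m+1$ and $q=m/2$, the graph $G=H(m-2,m+2,q-1)$ satisfies $\lambda^{(p)}(G)>\lambda^{(p)}(S_{n,q})$ and $t(G)=qm-2$.
\item[(ii)] Let $1<p<p_1$. For all large odd $m$, with $n=2m$ and $q=(m-1)/2$, the graph $G=H(m-3,m+2,q-1)$ satisfies $\lambda^{(p)}(G)>\lambda^{(p)}(S_{n,q})$ and $t(G)=qm-3$.
\item[(iii)] Let $p=p_0$. For all large even $m$, with $n=2m+1$ and $q=m/2+1$, the graph $G=H(m-2,m+2,q-1)$ satisfies $\lambda^{(p)}(G)>\lambda^{(p)}(S_{n,q})$, $t(G)=qm$ and $G\not\cong S_{n,q}$.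
\end{itemize}
\end{theorem}

Theorem~\ref{thm:counter} gives the negative parts of Theorem~\ref{thm:main}. It is proved in Section~\ref{sec:counter}, where the computation also shows where the numbers $3/2$, $4$ and $6$ come from. The positive parts are proved by contradiction, along a sequence of counterexamples with $n\to\infty$. Section~\ref{sec:structure} shows that such graphs are nearly complete bipartite with at most one exceptional vertex, Section~\ref{sec:compare} compares a graph with a distinguished vertex to $S_{n,q}$ up to an error $o(1)$, and Sections~\ref{sec:large} and~\ref{sec:small} treat the cases $q=\Theta(n)$ and $q=o(n)$. The Lov\'asz--Simonovits theorem is not used.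

\section{Optimal weights and H\"older's inequality}\label{sec:prelim}

Throughout, $p>1$ is fixed and
\[
p'=\frac p{p-1},\qquad \sigma=\frac1{p-1},\qquad\text{so that}\quad \frac1p+\frac1{p'}=1,\quad \sigma=p'-1=\frac{p'}p .
\]
We write $m=\lfloor n/2\rfloor$, $a_0=n-1-m$ and $S=S_{n,q}$. Thus $a_0=m$ for odd $n$, $a_0=m-1$ for even $n$, the condition $q<n/2$ means $q\le a_0$, and $S=H(a_0,m,q)$. We normalize so that typical weights are close to $1$:
\[
F_G(x)=2\sum_{vw\in E(G)}x_vx_w,\qquad F(G)=\max\Big\{F_G(x):\sum_v|x_v|^p=n\Big\}=n^{2/p}\lambda^{(p)}(G).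
\]
Comparing $\lambda^{(p)}$ on $n$-vertex graphs is the same as comparing $F$. A \emph{maximizer} for $G$ is a vector $x\ge0$ with $\sum_vx_v^p=n$ and $F_G(x)=F(G)$; one exists by compactness and because $F_G(|x|)\ge F_G(x)$. For a vertex set $U$ and a set $Q$ of vertex pairs put
\[
X_U=\sum_{v\in U}x_v,\qquad P_U=\sum_{v\in U}x_v^p,\qquad x(Q)=\sum_{vw\in Q}x_vx_w ,
\]
and call $P_U$ the \emph{mass} of $U$. We use H\"older's inequality mostly in the form $X_U\le|U|^{1/p'}P_U^{1/p}$, with equality for constant vectors, and Young's inequality in the form $sy-y^p/p\le s^{p'}/p'$ for $s,y\ge0$, with equality at $y=s^\sigma$.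

\begin{lemma}\label{lem:eigen}
Let $G$ have at least one edge, let $x$ be a positive multiple of a maximizer, and let $L=F_G(x)/\|x\|_p^p$. Then
\begin{equation}\label{eq:eigen}
L\,x_v^{p-1}=\sum_{w\sim v}x_w\qquad\text{for all }v .
\end{equation}
In particular, vertices with the same neighborhood have the same weight. If $x$ is a maximizer and $L=F(G)/n\ge n/3$, then $x_v\le3^\sigma$ and $|x_v-1|\le C|x_v^{p-1}-1|$ for all $v$, where $C=C(p)$.
\end{lemma}

\begin{proof}
Since $p>1$, the function $\sum_v|x_v|^p$ is continuously differentiable, and its gradient vanishes only at $0$. The vector $x$ maximizes $F_G$ on a level set of this function, so by the method of Lagrange multipliers $\sum_{w\sim v}x_w=L'x_v^{p-1}$ for a constant $L'$. Multiplying by $x_v$ and summing over $v$ gives $L'=L$. For a maximizer, $\sum_wx_w\le n^{1/p'}n^{1/p}=n$, so $x_v^{p-1}\le n/L\le3$. Finally, $|s^\sigma-1|\le C|s-1|$ on $[0,3]$: for $\sigma\ge1$ the function $s^\sigma$ is Lipschitz there, and for $\sigma<1$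 the number $s^\sigma$ lies between $s$ and $1$.
\end{proof}

For $K_{a,b}$ with $a+b=n$ we have $F_{K_{a,b}}(x)=2X_AX_B\le2(ab)^{1/p'}(P_AP_B)^{1/p}$ and $P_AP_B\le n^2/4$, with equality throughout for the vector that is constant on each part and gives each part mass $n/2$. Hence $F(K_{a,b})=2(ab)^{1/p'}(n/2)^{2/p}$, and
\begin{equation}\label{eq:FS0}
F(S)\ge F(K_{\lceil n/2\rceil,m})\ge\frac{n^2}2\Big(1-\frac1{n^2}\Big)^{1/p'}\ge\frac{n^2}2-1 .
\end{equation}

We shall compare numbers of order $n^2$ whose difference is of order $1$, so we need to know how much H\"older's inequality loses on nearly constant vectors. Two kinds of vectors occur.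

\begin{lemma}\label{lem:holder}
Let $|U|=N$ and $x_v=\rho(1+\epsilon_v)$ for $v\in U$, with $\rho>0$.
\begin{itemize}
\item[(a)] Suppose that $\epsilon_v=\eta\in[0,1]$ for $\theta N$ elements of $U$ and $\epsilon_v=0$ for the others. Put $\kappa=(1+\eta)^p-1$. Then $P_U=N\rho^p(1+\theta\kappa)$ and
\[
X_U=N^{1/p'}P_U^{1/p}e^{-\chi(\theta,\eta)},\qquad \chi(\theta,\eta)=\tfrac1p\log(1+\theta\kappa)-\log(1+\theta\eta).
\]
Moreover $\chi(0,\eta)=\chi(1,\eta)=0$, and $|\partial_\theta\chi|,|\chi|\le C\eta^2$ for $\theta\in[0,1]$, where $C=C(p)$.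
\item[(b)] Suppose that, along a sequence with $N\to\infty$, $\max_v|\epsilon_v|\to0$ and $\epsilon_v\ne0$ for only $o(N)$ elements. Then
\[
\log\frac{X_U}{N^{1/p'}P_U^{1/p}}=-(1+o(1))\frac{p-1}{2N}\sum_v\epsilon_v^2,\qquad \rho^p=\frac{P_U}N\Big(1+O\Big(\frac1N\sum_v|\epsilon_v|\Big)\Big).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The formulas follow from $X_U=N\rho(1+\theta\eta)$ and the value of $P_U$. We have
\[
\partial_\theta\chi=\frac{(\kappa-p\eta)-(p-1)\theta\kappa\eta}{p(1+\theta\kappa)(1+\theta\eta)},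
\]
and both $\kappa-p\eta$ and $\kappa\eta$ are $O(\eta^2)$ on $[0,1]$. Integrating from $\theta=0$ bounds $\chi$.

(b) Let $\bar\epsilon=\frac1N\sum_v\epsilon_v$ and $\Gamma=\frac1N\sum_v[(1+\epsilon_v)^p-1-p\epsilon_v]$. By Taylor's formula $\Gamma=(1+o(1))\frac{p(p-1)}{2N}\sum_v\epsilon_v^2=o(1)$. We have $X_U=N\rho(1+\bar\epsilon)$ and $P_U=N\rho^p(1+p\bar\epsilon+\Gamma)$, which gives the second claim, and the logarithm equals
\[
\log(1+\bar\epsilon)-\tfrac1p\log(1+p\bar\epsilon+\Gamma)=-\tfrac\Gamma p+O(\bar\epsilon^{\,2}+\Gamma^2).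
\]
By the Cauchy--Schwarz inequality over the support of $\epsilon$, $\bar\epsilon^{\,2}\le\frac{o(N)}N\cdot\frac1N\sum_v\epsilon_v^2=o(\Gamma)$.
\end{proof}

\section{Moving two vertices: the counterexamples}\label{sec:counter}

\subsection{The trade-off}\label{sub:trade}

The natural competitors of $S=H(a_0,m,q)$ are the graphs $H(a_0-k,m+k,q-j)$: move $k$ vertices from $A$ to $B$ and remove $j$ leaves. The following heuristic, made precise in Lemma~\ref{lem:spectral}, finds the dangerous pair $(k,j)$. Put $c=2q/n$ and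
\begin{equation}\label{eq:Dk}
D_k=a_0m-(a_0-k)(m+k)=\begin{cases}k^2,&n\text{ odd},\\ k^2+k,&n\text{ even},\end{cases}
\end{equation}
the number of $A$--$B$ edges lost in the move. For a vector with weight $y$ at the center and total weight $\ell$ on the leaves, $\frac12F_H(x)=X_AX_B+y(X_B+\ell)$. All weights other than $y$ are close to $1$ and $L\approx n/2$, so \eqref{eq:eigen} gives $y\approx(1+c)^\sigma$. Keep $y$, $P_A$ and $P_B$ fixed during the move. Then $X_AX_B\approx(ab)^{1/p'}(P_AP_B)^{1/p}$ decreases by about $D_k/p'$ and $X_B\approx b^{1/p'}P_B^{1/p}$ increases by about $k/p'$. The weights in $A$ are multiplied by about $1+\frac k{pa_0}$, so $\ell$ changes by about $ck/p-j$. Altogether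
\[
\tfrac12\big(F(H)-F(S)\big)\approx-\frac{D_k}{p'}+y\Big[\frac k{p'}+\frac{ck}p-j\Big].
\]
On the other side, $t(H)\le qm$ means $j\ge qk/(m+k)\approx ck$. If $j=ck$, the difference is $\frac1{p'}[y(k-j)-D_k]$: the center gains $k-j$ edges of weight $y$, and $D_k$ edges of weight $1$ are lost. Now integrality matters. For $k=1$ we need $j\ge1$, the bracket is at most $0$, and nothing is gained. The first chance is $k=2$, $j=1$, $c=\frac12$. The center gains one edge of weight $(3/2)^\sigma$, against $D_2=4$ (odd $n$) or $D_2=6$ (even $n$) lost edges, and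
\[
(3/2)^\sigma>4\iff p<p_0,\qquad (3/2)^\sigma>6\iff p<p_1 .
\]
For example, $p=5/4$ gives $(3/2)^4=5.0625>4$. Lemma~\ref{lem:E} will show that no other pair $(k,j)$ wins before this one does. For small $c$ the relation $j=ck\ge1$ requires $k\ge1/c$, and then a gain linear in $k$ faces a quadratic loss; this is the reason for Theorem~\ref{thm:main}(c).

\subsection{The cases $p<p_0$ and $p<p_1$}

By Lemma~\ref{lem:eigen} a maximizer $x$ for $S$ has a value $x_1$ on the leaves, $x_0$ on the other vertices of $A$, $x_B$ on $B$ and $y$ at $u$. With $\ell=qx_1$,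
\begin{equation}\label{eq:Seq}
Lx_1^{p-1}=X_B+y,\qquad Lx_0^{p-1}=X_B,\qquad Lx_B^{p-1}=X_A+y,\qquad Ly^{p-1}=X_B+\ell .
\end{equation}

\begin{lemma}\label{lem:Sweights}
If $q=a_0/2+O(1)$ as $n\to\infty$, then $x_0,x_1,x_B=1+O(1/n)$, $X_A,X_B,L\sim m$, $\ell\sim m/2$ and $y\to(3/2)^\sigma$.
\end{lemma}

\begin{proof}
By \eqref{eq:FS0} and Lemma~\ref{lem:eigen} all weights are $O(1)$. Hence $X_AX_B=\frac12F(S)-O(n)\ge n^2/4-O(n)$ and $X_A,X_B=O(n)$, so both are $\Theta(n)$. By \eqref{eq:Seq}, $x_1/x_0=(1+y/X_B)^\sigma=1+O(1/n)$, so $X_A+y=mx_0(1+O(1/n))$ and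
\[
(x_B/x_0)^{p-1}=(X_A+y)/X_B=(x_0/x_B)(1+O(1/n)).
\]
Thus $x_B/x_0=1+O(1/n)$, and $\sum_vx_v^p=n$ gives $x_0,x_1,x_B=1+O(1/n)$. The remaining claims follow from the second and the last equation of \eqref{eq:Seq}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(i),(ii)]
In both cases $q=a_0/2$ and $G=H(a_0-2,m+2,q-1)$, so $t(G)=(q-1)(m+2)=qm+2q-m-2$, which is $qm-2$ in (i) and $qm-3$ in (ii).

Let $x$ be a maximizer for $S$. Define $z$ on $G$ by $\rho x_1$ on the $q-1$ leaves, $\rho x_0$ on the other $a_0-q-1$ vertices of the $A$-part, $\tau x_B$ on the $m+2$ vertices of the $B$-part and $y$ at the center, where $\rho^p=(1-\frac2{a_0})^{-1}$ and $\tau^p=(1+\frac2m)^{-1}$. Because $q=a_0/2$, both classes in $A$ shrink in the same ratio: $q-1=q(1-\frac2{a_0})$ and $a_0-q-1=(a_0-q)(1-\frac2{a_0})$. So $\|z\|_p=\|x\|_p$, the sums $X_A$ and $\ell$ are multiplied exactly by $(1-\frac2{a_0})^{1/p'}$, and $X_B$ by $(1+\frac2m)^{1/p'}$. Since $(1-\frac2{a_0})(1+\frac2m)=1-\frac{D_2}{a_0m}$,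 we obtain
\begin{align*}
\tfrac12\big(F(G)-F(S)\big)\ \ge\ &y\Big[X_B\Big(\big(1+\tfrac2m\big)^{1/p'}-1\Big)-\ell\Big(1-\big(1-\tfrac2{a_0}\big)^{1/p'}\Big)\Big]\\
&-X_AX_B\Big[1-\Big(1-\tfrac{D_2}{a_0m}\Big)^{1/p'}\Big].
\end{align*}
By Lemma~\ref{lem:Sweights} the first bracket tends to $\frac2{p'}-\frac1{p'}$ and the last term to $-\frac{D_2}{p'}$. The right side tends to $\big((3/2)^\sigma-D_2\big)/p'$, which is positive under the hypothesis on $p$.
\end{proof}

\subsection{The case $p=p_0$}

At $p=p_0$ the limit above is $0$, and the comparison is decided by terms of order $1/m$. We increase $q$ by one, which makes the triangle count a tie, and show that the weight of the center then exceeds $4$ by a positive multiple of $1/m$ while all other corrections of that order cancel.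

\begin{proof}[Proof of Theorem~\ref{thm:counter}(iii)]
Here $S=H(m,m,\frac m2+1)$ and $G=H(m-2,m+2,\frac m2)$. We have $t(G)=\frac m2(m+2)=qm$, and $G\not\cong S$ because $e(G)=m^2+\frac{3m}2-2$ while $e(S)=m^2+\frac{3m}2+1$.

Put $\varepsilon=1/m$. Let $x$ be a maximizer for $S$, rescaled so that $P_A+P_B=2m$. The scaling factor is $1+O(\varepsilon)$, so Lemma~\ref{lem:Sweights} still holds, with $y\to(3/2)^\sigma=4$ and $y^p=y\cdot y^{p-1}\to6$, and \eqref{eq:Seq} holds with $L=F_S(x)/(2m+y^p)$. Write $x_1=(1+\eta)x_0$, $P_A=m(1+\pi)$, $P_B=m(1-\pi)$. By \eqref{eq:Seq}, $\eta=(1+y/X_B)^\sigma-1=4\sigma\varepsilon+o(\varepsilon)$. Multiplying \eqref{eq:eigen} by $x_v$ and summing over $A$ and over $B$ gives $LP_A=X_AX_B+y\ell$ and $LP_B=X_AX_B+yX_B$. Hence $2mL\pi=y(\ell-X_B)\sim-2m$ and $\pi=-\varepsilon+o(\varepsilon)$. The fractions of leaves in the $A$-parts of $S$ and $G$ are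
\[
\theta_0=\tfrac12+\varepsilon,\qquad\theta_1=\frac1{2(1-2\varepsilon)},\qquad\theta_1-\theta_0=2\varepsilon^2+O(\varepsilon^3).
\]
By Lemma~\ref{lem:holder}(a), with $\chi=O(\varepsilon^2)$,
\[
X_A=m\Big(1-\frac\varepsilon p+o(\varepsilon)\Big),\qquad X_B=m\Big(1+\frac\varepsilon p+o(\varepsilon)\Big),\qquad X_AX_B=m^2(1-\pi^2)^{1/p}e^{-\chi}=m^2+O(1).
\]
The share of $X_A$ carried by the leaves is $\vartheta(\theta)=\frac{\theta(1+\eta)}{1+\theta\eta}=\theta+\frac{\theta(1-\theta)\eta}{1+\theta\eta}$, with $\vartheta'(\theta)=\frac{1+\eta}{(1+\theta\eta)^2}=1+O(\varepsilon)$. So $\ell=\vartheta_0X_A$, and with $\vartheta_i=\vartheta(\theta_i)$,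
\[
\vartheta_0=\tfrac12+(1+\sigma)\varepsilon+o(\varepsilon)=\tfrac12+p'\varepsilon+o(\varepsilon),\qquad\vartheta_1-\vartheta_0=2\varepsilon^2+O(\varepsilon^3).
\]

Let $z$ be the vector on $G$ that equals $y$ at the center, is constant of mass $P_B$ on the $B$-part, and on the $A$-part has mass $P_A$ and two values in the ratio $1+\eta$, the larger on the leaves. Then $\|z\|_p=\|x\|_p$, so it suffices to show $F_G(z)>F_S(x)$. Since $\chi(\theta_1,\eta)-\chi(\theta_0,\eta)=O(\varepsilon^4)$, the sums of $z$ over the two parts and over the leaves are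
\[
Z_A=X_A(1-2\varepsilon)^{1/p'}e^{O(\varepsilon^4)},\qquad Z_B=X_B(1+2\varepsilon)^{1/p'},\qquad\ell'=\vartheta_1Z_A .
\]
Using $(1\pm2\varepsilon)^{1/p'}-1=\pm\frac{2\varepsilon}{p'}\big(1\mp\frac\varepsilon p+O(\varepsilon^2)\big)$ we find
\begin{align*}
Z_AZ_B-X_AX_B&=(m^2+O(1))\Big(-\frac{4\varepsilon^2}{p'}+O(\varepsilon^4)\Big)=-\frac4{p'}+O(\varepsilon^2),\\
Z_B-X_B&=\frac2{p'}\Big(1+\frac\varepsilon p\Big)\Big(1-\frac\varepsilon p\Big)+o(\varepsilon)=\frac2{p'}+o(\varepsilon),\\
Z_A-X_A&=-\frac2{p'}\Big(1-\frac\varepsilon p\Big)\Big(1+\frac\varepsilon p\Big)+o(\varepsilon)=-\frac2{p'}+o(\varepsilon),\\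
\ell'-\ell&=(\vartheta_1-\vartheta_0)Z_A+\vartheta_0(Z_A-X_A)=2\varepsilon-\frac2{p'}\Big(\frac12+p'\varepsilon\Big)+o(\varepsilon)=-\frac1{p'}+o(\varepsilon).
\end{align*}
Therefore $\frac12\big(F_G(z)-F_S(x)\big)=\frac{y-4}{p'}+o(\varepsilon)$, and it remains to expand $y$. We have
\[
X_B+\ell=m\Big[\frac32+\Big(p'+\frac1{2p}\Big)\varepsilon+o(\varepsilon)\Big],\qquad L=\frac{2\big(m^2+6m+o(m)\big)}{2m+6+o(1)}=m\big(1+3\varepsilon+o(\varepsilon)\big),
\]
so $y^{p-1}=\frac32\big[1+\frac13\big(2p'+\frac1p-9\big)\varepsilon+o(\varepsilon)\big]$ and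
\[
y-4=\frac{4\sigma}3\Big(2p'+\frac1p-9\Big)\varepsilon+o(\varepsilon).
\]
Since $3^{13}<2^{21}$, we have $(3/2)^{13/4}<4$, so $\sigma>\frac{13}4$, $p'>\frac{17}4$ and $\frac1p=1-\frac1{p'}>\frac12$. Hence $2p'+\frac1p-9>0$, and $F_G(z)>F_S(x)$ for large $m$.
\end{proof}

\section{The structure of a counterexample}\label{sec:structure}

The property $\mathcal T_p(n,q)$ fails exactly when some $n$-vertex graph $G\not\cong S$ satisfies
\begin{equation}\label{eq:ce}
F(G)\ge F(S),\qquad t(G)\le qm .
\end{equation}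
A \emph{counterexample sequence} is a sequence of triples $(n,q,G)$ with $n\to\infty$, $1\le q<n/2$, $G\not\cong S$ and \eqref{eq:ce}, along which the parity of $n$ is constant and $c=2q/n$ converges to some $c^*\in[0,1]$. The positive parts of Theorem~\ref{thm:main} reduce to two statements.

\begin{proposition}\label{prop:large}
There is no counterexample sequence with $c^*>0$ and $(3/2)^\sigma<D_2$, where $D_2=4$ if $n$ is odd along the sequence and $D_2=6$ if $n$ is even.
\end{proposition}

\begin{proposition}\label{prop:small}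
For every $p>1$, there is no counterexample sequence with $c^*=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The negative parts are Theorem~\ref{thm:counter}. If the positive part of (a) or (b) failed, there would be counterexamples with $n\to\infty$ (and $n$ even in (b)), and a subsequence would be a counterexample sequence. The condition $(3/2)^\sigma<D_2$ means $p>p_0$ for odd $n$ and $p>p_1$ for even $n$, and $p_1<p_0$, so one of the two propositions is contradicted. If (c) failed, then for each $s\ge1$ there would be a counterexample with $n\ge s$ and $q\le n/s$, which gives a counterexample sequence with $c^*=0$.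
\end{proof}

From now on we fix a counterexample sequence and pass to subsequences when needed. The symbols $O$ and $o$ refer to the sequence and are uniform over vertices, and $x$ is a maximizer for $G$. By \eqref{eq:FS0} and Lemma~\ref{lem:eigen}, $x_v=O(1)$.

For a bipartition $V=V_1\sqcup V_2$ with $|V_s|=n_s$, let $I=I_1\sqcup I_2$ be the set of \emph{internal} edges, those inside $V_1$ or $V_2$, and let $M$ be the set of \emph{missing} pairs, the nonadjacent pairs between $V_1$ and $V_2$. Let $d_v$ and $m_v$ be the numbers of pairs of $I$ and $M$ containing $v$, and let $\mathrm{dev}_v=d_v+m_v$ be the \emph{deviation} of $v$. The degree of $v$ in the graph is $\deg v$. We write $X_s,P_s$ for $X_{V_s},P_{V_s}$. Then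
\begin{equation}\label{eq:Fsplit}
\tfrac12F_G(x)=X_1X_2+x(I)-x(M).
\end{equation}

\subsection{A nearly complete bipartition}

The hypothesis \eqref{eq:ce} bounds a weighted edge count from below and the unweighted triangle count from above. We first convert it into a lower bound on $e(G)$, and then read the bipartition off the neighborhoods of a typical edge.

\begin{lemma}\label{lem:stab}
Let $V=V_1\sqcup V_2$ be a bipartition of $G$ minimizing $|I|$. Then $|I|+|M|=O(n)$, $n_1-n_2=O(\sqrt n)$, and every vertex has at most as many neighbors in its own part as in the other part.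
\end{lemma}

\begin{proof}
Let $\omega_v=x_v^p/n=O(1/n)$, so $\sum_v\omega_v=1$, and let $\Omega_v=\sum_{w\sim v}\omega_w$. Put $g_2=\sum_v\omega_v\Omega_v$, the sum of $\omega_v\omega_w$ over ordered adjacent pairs, and let $g_3$ be the sum of $\omega_v\omega_w\omega_{w'}$ over ordered triangles. The common neighbors of $v$ and $w$ have $\omega$-weight at least $\Omega_v+\Omega_w-1$. Summing over ordered adjacent pairs and using the Cauchy--Schwarz inequality,
\[
g_3\ge2\sum_v\omega_v\Omega_v^2-g_2\ge g_2(2g_2-1).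
\]
Also $g_3=O(t(G)/n^3)=O(1/n)$, because $t(G)\le qm\le n^2/4$. Hence $g_2\le\frac12+O(1/n)$. H\"older's inequality over ordered adjacent pairs gives $\frac{n^2}2-1\le F(G)\le(2e(G))^{1/p'}(n^2g_2)^{1/p}$, and so $e:=e(G)\ge n^2/4-O(n)$.

For an edge $vw$ let $Z(vw)$ be the set of vertices adjacent to neither $v$ nor $w$. The number of common neighbors of $v$ and $w$ is $\deg v+\deg w-n+|Z(vw)|$. Summing over the edges and using $\sum_v(\deg v)^2\ge4e^2/n$,
\[
\sum_{vw\in E}|Z(vw)|=3t(G)-\sum_v(\deg v)^2+ne\le3t(G)+e\Big(n-\frac{4e}n\Big)=O(n^2).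
\]
Let $t_v$ be the number of edges inside $N(v)$, that is, of triangles at $v$. Then $\sum_{vw\in E}(t_v+t_w)=\sum_vt_v\deg v\le3n\,t(G)=O(n^3)$. Averaging $|Z(vw)|+(t_v+t_w)/n$ over the $\Theta(n^2)$ edges, we find an edge $vw$ with $|Z(vw)|=O(1)$ and $t_v+t_w=O(n)$. The complement of $N(v)$ is contained in $N(w)\cup Z(vw)$, so the bipartition $N(v)\sqcup(V\setminus N(v))$ has at most $t_v+t_w+n|Z(vw)|=O(n)$ internal edges.

Thus $|I|=O(n)$ for a minimizing bipartition. Moving a vertex to the other part cannot decrease $|I|$, which is the last claim. From $n_1n_2\ge e-|I|\ge n^2/4-O(n)$ we get $(n_1-n_2)^2=n^2-4n_1n_2=O(n)$, and $|M|=n_1n_2-e+|I|=O(n)$.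
\end{proof}

The next lemma is stated for general graphs because it will also be applied to an auxiliary graph.

\begin{lemma}\label{lem:weights}
Let $G'$ run through a sequence of $n$-vertex graphs with $F(G')\ge n^2/2-O(n)$ and with bipartitions satisfying $|I|+|M|=O(n)$ and $n_1-n_2=O(\sqrt n)$. Let $x$ be a maximizer for $G'$ and $L=F(G')/n$. Then $x_v=O(1)$,
\[
L(P_1-P_2)=2x(I_1)-2x(I_2),\qquad X_1,X_2,L=\tfrac n2+O(\sqrt n),
\]
$x_v=1+O(n^{-1/2}+\mathrm{dev}_v/n)$ for all $v$, and $\sum_v|x_v-1|=O(\sqrt n)$.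
\end{lemma}

\begin{proof}
Boundedness follows from Lemma~\ref{lem:eigen}. Multiplying \eqref{eq:eigen} by $x_v$ and summing over $V_s$ gives $LP_s=X_1X_2-x(M)+2x(I_s)$, which is the identity. Its right side is $O(n)$, so $P_1,P_2=\frac n2+O(1)$ and $X_s\le n_s^{1/p'}P_s^{1/p}\le\frac n2+O(\sqrt n)$. By \eqref{eq:Fsplit}, $X_1X_2=\frac12F(G')+O(n)\ge\frac{n^2}4-O(n)$. This gives the matching lower bounds for $X_1,X_2$, and then $L=2X_1X_2/n+O(1)=\frac n2+O(\sqrt n)$. For $v\in V_1$, \eqref{eq:eigen} reads $x_v^{p-1}=(X_2+O(\mathrm{dev}_v))/L=1+O(n^{-1/2}+\mathrm{dev}_v/n)$, the same holds with $X_1$ for $v\in V_2$, and Lemma~\ref{lem:eigen} transfers the estimate to $x_v$. Finally $\sum_v\mathrm{dev}_v=2|I|+2|M|=O(n)$.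
\end{proof}

\subsection{At most one exceptional vertex}

The $O(n)$ internal edges and missing pairs could be spread out or concentrated on several vertices. We now compare $F(G)$ and $F(S)$ at order $n$. A vertex of linear deviation that lies in about $\tau n^2/4$ triangles contributes at most $\frac n2f(\tau)$ to $\frac12F$, where
\[
f(\tau)=\frac{(1+\tau)^{p'}-1}{p'} ,
\]
while scattered internal edges contribute only linearly. The function $f$ is strictly convex on $[0,\infty)$ with $f(0)=0$ and $f'(0)=1$, so $\psi(\tau)=f(\tau)/\tau$, with $\psi(0)=1$, is continuous and strictly increasing. A triangle budget of $cn^2/4$ is therefore best spent on a single vertex.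

Fix a bipartition as in Lemma~\ref{lem:stab}. For a vertex $w$ let $a_w$ and $b_w$ be $\frac2n$ times its numbers of neighbors in its own part and in the other part. Then $a_w\le b_w\le1+O(n^{-1/2})$.

\begin{proposition}\label{prop:one}
If $c^*=0$, then $\max_v\mathrm{dev}_v=o(n)$. If $c^*>0$, there is a vertex $u$ with $a_u=c^*+o(1)$, $b_u=1+o(1)$ and $\max_{v\ne u}\mathrm{dev}_v=o(n)$.
\end{proposition}

\begin{proof}
\emph{A lower bound for $F(S)$.} Take $y=(1+c)^\sigma$ at the center and a constant $\rho$ elsewhere, with $(n-1)\rho^p+y^p=n$. Then $\rho^2=1+\frac{2(1-y^p)}{pn}+O(n^{-2})$ and $a_0m=\frac{n^2}4-\frac n2+O(1)$, so by the equality case of Young's inequality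
\[
\tfrac12F(S)\ge a_0m\rho^2+y\rho(m+q)=\frac{n^2}4+\frac n2\Big[y(1+c)-\frac{y^p}p-\frac1{p'}\Big]-O(1)=\frac{n^2}4+\frac n2f(c)-O(1).
\]

\emph{An upper bound for $F(G)$.} Let $W=\{v:\mathrm{dev}_v\ge n^{3/4}\}$, so $|W|=O(n^{1/4})$, and $x_v=1+O(n^{-1/4})$ for $v\notin W$. Let $\iota$ be $\frac2n$ times the number of internal edges avoiding $W$, and for $w\in W$ put $s_w=a_w+b_w$ and $\tau_w=a_wb_w$. By H\"older's inequality the product $X_{V_1\setminus W}X_{V_2\setminus W}$ is at most
\[
\tfrac14(n-|W|)^{2/p'}(n-P_W)^{2/p}=\frac{n^2}4-\frac n2\Big(\frac{|W|}{p'}+\frac{P_W}p\Big)+O(\sqrt n).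
\]
The internal edges avoiding $W$ contribute $\frac n2\iota+O(n^{3/4})$ to $\frac12F(G)$. The edges meeting $W$ contribute at most $\sum_{w\in W}x_w\sum_{v\sim w}x_v=\frac n2\sum_{w\in W}s_wx_w+O(n^{3/4})$, by the last claim of Lemma~\ref{lem:weights}. With Young's inequality for each $w$, the hypothesis $F(G)\ge F(S)$ yields
\begin{equation}\label{eq:lead}
f(c)\le\sum_{w\in W}\frac{s_w^{p'}-1}{p'}+\iota+o(1).
\end{equation}

\emph{Triangles.} A vertex $w\in W$ forms a triangle with each adjacent pair of its neighbors in $V_1\setminus W$ and $V_2\setminus W$; there are at least $\frac{n^2}4\tau_w-2n|W|-|M|$ such pairs. An internal edge $vv'$ avoiding $W$ has at least $\min(n_1,n_2)-|W|-m_v-m_{v'}=\frac n2-O(n^{3/4})$ common neighbors outside $W$ in the opposite part. All these triangles are distinct and $t(G)\le qm\le cn^2/4$, so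
\begin{equation}\label{eq:budget}
\sum_{w\in W}\tau_w+\iota\le c+o(1).
\end{equation}

\emph{Convexity.} Let $\gamma_w=\big((1+\tau_w)^{p'}-s_w^{p'}\big)/p'$. Since $1+\tau_w-s_w=(1-a_w)(1-b_w)\ge-O(n^{-1/2})$, we have $\gamma_w\ge-O(n^{-1/2})$, and the negative $\gamma_w$ sum to $-o(1)$. Let $\tau_{\max}=\max_{w\in W}\tau_w$, or $0$ if $W=\emptyset$; by \eqref{eq:budget}, $\tau_{\max}\le c+o(1)$. Since $f(\tau_w)\le\psi(\tau_{\max})\tau_w$ and $\psi\ge1$, \eqref{eq:lead} and \eqref{eq:budget} give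
\begin{equation}\label{eq:convex}
c\,\psi(c)+\sum_{w\in W}\gamma_w\le\sum_{w\in W}f(\tau_w)+\iota+o(1)\le c\,\psi(\tau_{\max})+o(1)\le c\,\psi(c)+o(1).
\end{equation}
Hence $\max_w|\gamma_w|=o(1)$, so $s_w=1+\tau_w+o(1)$, that is, $(1-a_w)(1-b_w)=o(1)$ for all $w\in W$. As $a_w\le b_w\le1+o(1)$, this forces $b_w=1+o(1)$, and then $a_w=\tau_w+o(1)$. So $m_w=o(n)$ and $d_w=\frac n2\tau_w+o(n)$ for all $w\in W$. (Here the minimality of $|I|$ is needed: a vertex placed in the wrong part would have $a_w\approx1$, $b_w\approx0$, no triangles and deviation about $n$.)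

If $c^*=0$, then $\tau_{\max}=o(1)$ and we are done, since vertices outside $W$ have deviation $o(n)$. If $c^*>0$, \eqref{eq:convex} gives $\psi(\tau_{\max})\ge\psi(c^*)-o(1)$, so $\tau_{\max}\ge c^*-o(1)$ by strict monotonicity. Let $u$ attain $\tau_{\max}$. Then $\tau_u=c^*+o(1)$, and \eqref{eq:budget} gives $\tau_w=o(1)$ for all $w\in W\setminus\{u\}$.
\end{proof}

\section{Comparison with a distinguished vertex}\label{sec:compare}

Proposition~\ref{prop:one} determines $G$ up to $o(n)$ changes per vertex; to identify $G$ exactly we need inequalities with error $o(1)$. We single out a vertex $u$ and measure $G$ against $S$ by integer parameters. Let $V\setminus\{u\}=A\sqcup B$, let $I'$ be the set of edges inside $A$ or $B$ and $M'$ the set of nonadjacent $A$--$B$ pairs, with $i'=|I'|$, $\mu'=|M'|$, and let $\Delta'$ be the maximum degree of $I'$. Define $k,j,r,J$ by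
\[
a=|A|=a_0-k,\quad b=|B|=m+k,\quad \alpha=|N(u)\cap A|=q-j,\quad \beta=|N(u)\cap B|=b-r,\quad J=j+r .
\]
Here $r\ge0$, while $k$ and $j$ may have either sign; $a_0m-ab=D_k$ as in \eqref{eq:Dk}. If all parameters vanish, $G=S$. We assume
\begin{equation}\label{eq:range}
k=O(\sqrt n),\qquad j,r=o(n),\qquad i'+\mu'=O(n).
\end{equation}

\begin{lemma}[spectral inequality]\label{lem:spectral}
Under \eqref{eq:range} there is a number $w_u=\big(\frac{2(\alpha+\beta)}n\big)^\sigma\big(1+O\big(\frac{1+|k|}n\big)\big)$ such that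
\begin{equation}\label{eq:spec}
0\ \ge\ \frac{D_k}{p'}+w_u\Big[J-\frac{ck}p-\frac k{p'}\Big]-x(I')+x(M')-o(1+k^2).
\end{equation}
\end{lemma}

\begin{proof}
The maximizer $x$ of $G$ has no symmetry that could be transferred to $S$. So we first pass to the graph $H'$ obtained from $G$ by deleting $I'$ and adding $M'$, whose maximizer takes five values. We have
\begin{equation}\label{eq:GH}
\tfrac12F(G)=\tfrac12F_{H'}(x)+x(I')-x(M')\le\tfrac12F(H')+x(I')-x(M').
\end{equation}
In particular $F(H')\ge n^2/2-O(n)$, and Lemma~\ref{lem:weights} applies to $H'$ with the bipartition $(A\cup\{u\},B)$.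

\emph{Weights in $H'$.} Let $\hat x$ be a maximizer for $H'$, $\hat y=\hat x_u$, $\hat L=F(H')/n$, and let $\hat X_A,\hat X_B,\hat P_A,\hat P_B$ be its sums and masses on $A$ and $B$. Define four numbers by
\[
\hat L\hat x_{A1}^{p-1}=\hat X_B+\hat y,\quad \hat L\hat x_{A0}^{p-1}=\hat X_B,\quad \hat L\hat x_{B1}^{p-1}=\hat X_A+\hat y,\quad \hat L\hat x_{B0}^{p-1}=\hat X_A .
\]
By \eqref{eq:eigen} these are the values of $\hat x$ on $A\cap N(u)$, $A\setminus N(u)$, $B\cap N(u)$, $B\setminus N(u)$, and they are defined even if a class is empty. Write $\hat x_{A1}=(1+\eta_A)\hat x_{A0}$ and $\hat x_{B1}=(1+\eta_B)\hat x_{B0}$; by Lemma~\ref{lem:weights}, $0\le\eta_A,\eta_B=O(1/n)$. Summing $\hat x_v$ times \eqref{eq:eigen} over $A$ and over $B$ gives $\hat L(\hat P_A-\hat P_B)=\hat y(\alpha\hat x_{A1}-\beta\hat x_{B1})=O(n)$, so $\hat P_A,\hat P_B=\frac n2+O(1)$. By Lemma~\ref{lem:holder}(a), $\hat X_A=a^{1/p'}\hat P_A^{1/p}(1+O(n^{-2}))=\frac n2+O(1+|k|)$, and the same holds for $B$. Since $ab=\frac{n^2}4-O(n)$,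 it follows that $\hat X_A\hat X_B=\frac{n^2}4+O(n)=ab(1+O(\frac1n))$ and $\hat L=\frac n2+O(1)$. So the four values are $1+O(\frac{1+|k|}n)$, and from $\hat L\hat y^{p-1}=\alpha\hat x_{A1}+\beta\hat x_{B1}$ we see that $w_u:=\hat y\,\hat x_{A1}$ has the asserted form.

\emph{A test vector for $S$.} Let $z$ equal $\rho_A\hat x_{A1}$ on the $q$ leaves, $\rho_A\hat x_{A0}$ on the other $a_0-q$ vertices of that part, $\rho_B\hat x_{B1}$ on all $m$ vertices of the other part and $\hat y$ at the center, where $\rho_A,\rho_B$ are chosen so that the two parts have masses $\hat P_A,\hat P_B$. Then $\sum_vz_v^p=n$. By \eqref{eq:range}, $\frac\alpha a-\frac q{a_0}=o(1)$ and $\frac\beta b-1=o(1)$. Since $|\partial_\theta\chi|=O(n^{-2})$, Lemma~\ref{lem:holder}(a) gives for the sums of $z$ over the two parts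
\[
Z_A=\hat X_A\Big(\frac{a_0}a\Big)^{1/p'}e^{\chi(\alpha/a,\eta_A)-\chi(q/a_0,\eta_A)}=\hat X_A\Big(\frac{a_0}a\Big)^{1/p'}(1+o(n^{-2})),
\]
and $Z_B=\hat X_B(m/b)^{1/p'}e^{\chi(\beta/b,\eta_B)}=\hat X_B(m/b)^{1/p'}(1+o(n^{-2}))$, because $\chi(1,\eta_B)=0$. Comparing masses, with $\kappa_A=(1+\eta_A)^p-1$ and $\kappa_B=(1+\eta_B)^p-1$ both $O(1/n)$,
\[
\rho_A^p=\frac a{a_0}\cdot\frac{1+\kappa_A\alpha/a}{1+\kappa_Aq/a_0}=\Big(1-\frac k{a_0}\Big)\Big(1+o\Big(\frac1n\Big)\Big),\qquad
\rho_B^p=\frac bm\cdot\frac{1+\kappa_B\beta/b}{1+\kappa_B}=\Big(1+\frac km\Big)\Big(1+o\Big(\frac1n\Big)\Big).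
\]
Using $q/a_0=c+O(1/n)$ and $k^2/n=o(|k|)$, we get
\[
q\rho_A-\alpha=j-\frac{ck}p+o(1+|k|),\qquad m\rho_B-\beta=\frac kp-k+r+o(1+|k|)=r-\frac k{p'}+o(1+|k|).
\]

\emph{The difference.} We have
\[
\tfrac12\big(F_S(z)-F(H')\big)=\big(Z_AZ_B-\hat X_A\hat X_B\big)+\hat y\big[\hat x_{A1}(q\rho_A-\alpha)+\hat x_{B1}(m\rho_B-\beta)\big].
\]
Since $\frac{a_0m}{ab}=1+\frac{D_k}{ab}$ with $\frac{D_k}{ab}=O(\frac1n)$, the first term is $\frac{D_k}{p'}(1+O(\frac1n))+o(1)=\frac{D_k}{p'}+o(1+k^2)$. In the second term, replacing $\hat x_{B1}$ by $\hat x_{A1}$ costs $O(\frac{1+|k|}n)\cdot o(n)=o(1+|k|)$; this is where $r=o(n)$ is needed. So the second term is $w_u[J-\frac{ck}p-\frac k{p'}]+o(1+|k|)$. Now combine this with $F(G)\ge F(S)\ge F_S(z)$ and \eqref{eq:GH}.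
\end{proof}

Inequality \eqref{eq:spec} bounds $J$ from above. The triangle condition bounds it from below.

\begin{lemma}[triangle inequality for $J$]\label{lem:tri}
We have
\begin{equation}\label{eq:ab}
\alpha\beta-qm=-Jm+r(m-\alpha)+\alpha k ,
\end{equation}
and if $\alpha\le m$, then
\begin{equation}\label{eq:J}
J\ \ge\ \frac\alpha mk+i'-\frac{i'}m(1+|k|)-\frac{\mu'}m(1+2\Delta').
\end{equation}
\end{lemma}

\begin{proof}
The identity follows from $\alpha\beta=\alpha m+\alpha k-\alpha r$ and $\alpha m=qm-jm$. There are at least $\alpha\beta-\mu'$ triangles consisting of $u$, a vertex of $A$ and a vertex of $B$. An edge $vw\in I'$ has at least $\min(a,b)-m'_v-m'_w$ common neighbors in the opposite part, where $m'_v$ is the degree in $M'$ and $\min(a,b)\ge m-1-|k|$. Each vertex lies in at most $\Delta'$ edges of $I'$, so $\sum_{vw\in I'}(m'_v+m'_w)\le2\mu'\Delta'$. These triangles are distinct, so $qm\ge t(G)\ge\alpha\beta-\mu'+i'(m-1-|k|)-2\mu'\Delta'$. Insert \eqref{eq:ab}, drop $r(m-\alpha)\ge0$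 and divide by $m$.
\end{proof}

\section{Stars of linear size}\label{sec:large}

When $c^*>0$, the two inequalities of Section~\ref{sec:compare} bound all parameters, and what remains is the trade-off of Section~\ref{sub:trade} in the limit. The next lemma settles it; its case $k=2$ is the only place where the hypothesis on $p$ is used in full strength.

\begin{lemma}\label{lem:E}
Fix a parity and let $D_k$ be as in \eqref{eq:Dk}. Assume $(3/2)^\sigma<D_2$. Let $c^*\in(0,1]$, $y^*=(1+c^*)^\sigma$, and let $k\ne0$ and $h\ge c^*k$ be integers, with $c^*<1$ if $k<0$. Then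
\[
E(k,h):=D_k+y^*\big(p'h-k-\sigma c^*k\big)>0 .
\]
\end{lemma}

\begin{proof}
If $k<0$, then $D_k\ge0$ and $p'h-k-\sigma c^*k\ge(p'-\sigma)c^*k-k=-(1-c^*)k>0$. Let $k\ge1$. Then $D_k>0$, $h\ge1$ because $c^*>0$, and $p'h-k-\sigma c^*k\ge(p'-\sigma)h-k=h-k$. This settles $h\ge k$. Let $1\le h<k$ and $s=h/k\ge c^*$. Then $E(k,h)\ge D_k-k(1+s)^\sigma(1-s)$, so it suffices to show that $(1+s)^\sigma(1-s)<D_k/k$, where $D_k/k$ is $k$ for odd $n$ and $k+1$ for even $n$.

If $k=2$, then $s=\frac12$ and the inequality is the hypothesis $(3/2)^\sigma<D_2$. Let $k\ge3$. For $\gamma>1$ the function $(1+s)^\gamma(1-s)$ on $[0,1]$ is maximal at $s=\frac{\gamma-1}{\gamma+1}$. For odd $n$, $\sigma<4$ because $(3/2)^4>4$, so $(1+s)^\sigma(1-s)\le(8/5)^4\cdot\frac25<2.63<3$. For even $n$, $\sigma<\frac92$ because $(3/2)^9>36$, so $(1+s)^\sigma(1-s)\le(18/11)^{9/2}\cdot\frac4{11}<3.4<4$.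
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
Let $u$ be the vertex of Proposition~\ref{prop:one}. If $c^*<1$, let $A$ be the part of $u$ with $u$ removed and $B$ the other part. If $c^*=1$, then $u$ is adjacent to all but $o(n)$ vertices, and we name these two sets so that $b\ge a$; then $k\ge0$. In both cases $r=o(n)$ and $\alpha=c^*\frac n2+o(n)=q+o(n)$, so \eqref{eq:range} holds. Also $\alpha\le m$: for $c^*<1$ this holds for large $n$, and for $c^*=1$ because $\alpha\le a\le a_0\le m$. By Proposition~\ref{prop:one} and Lemma~\ref{lem:weights}, $\Delta'=o(n)$ and $x_v=1+o(1)$ for $v\ne u$, so $x(I')=(1+o(1))i'$ and $x(M')=(1+o(1))\mu'$. Moreover $w_u\to y^*=(1+c^*)^\sigma>1$.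

By \eqref{eq:J}, $J\ge c^*k+i'-o(|k|+i'+\mu')$. Inserting this into \eqref{eq:spec},
\[
0\ge\frac1{p'}\big(D_k-y^*(1-c^*)k\big)+(y^*-1)i'+\mu'-o(1+k^2+i'+\mu').
\]
Since $D_k\ge k^2-|k|$ and $y^*>1$, the integers $k,i',\mu'$ are bounded. Then $J$ is bounded above by \eqref{eq:spec} and below by \eqref{eq:J}. Pass to a subsequence on which all four are constant, and put $h=J-i'$. Letting $n\to\infty$ in \eqref{eq:J} and \eqref{eq:spec} gives $h\ge c^*k$ and
\[
0\ge\frac1{p'}E(k,h)+(y^*-1)i'+\mu',
\]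
where $E(k,h)$ is given by the formula of Lemma~\ref{lem:E} (recall $p'/p=\sigma$). By that lemma $k=0$. Then $h\ge0$ and $E(0,h)=p'y^*h$, so $h=i'=\mu'=0$ and $J=0$.

Thus $G-u=K_{a_0,m}$, and \eqref{eq:ab} gives $0\ge t(G)-qm=\alpha\beta-qm=r(m-\alpha)\ge0$. If $r=0$, then $j=0$ and $G=H(a_0,m,q)=S$. If $\alpha=m$, then $a_0=m$, the vertex $u$ is joined to all of $A$, and $\beta=m-r=m+j=q$; so $G\cong S$ with the roles of $A$ and $B$ exchanged. Both contradict $G\not\cong S$.
\end{proof}

\begin{remark}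
At $c^*=\frac12$ we have $E(2,1)=D_2-(3/2)^\sigma$. For $p=p_0$ and odd $n$, or $p=p_1$ and even $n$, this vanishes and the limiting inequality gives no information. Theorem~\ref{thm:counter}(iii) resolves the first tie by a finer expansion.
\end{remark}

\section{Stars of sublinear size}\label{sec:small}

When $c^*=0$ the argument of Section~\ref{sec:large} breaks down: $y^*=1$, so at leading order an internal edge at the center is worth no more than any other internal edge, and there may be no distinguished vertex at all. The star is recognized only at second order, through the term $\frac\sigma n\sum_vd_v^2$.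

Let $c^*=0$, that is, $q=o(n)$, and take the bipartition $V_1\sqcup V_2$ of Lemma~\ref{lem:stab}. Put $i=|I|$, $\mu=|M|$, $\Delta=\max_vd_v$, $\delta=n_2-n_1$, $\delta_0=\lceil n/2\rceil-m\in\{0,1\}$, so that $|\delta|\ge\delta_0$ and $\delta\equiv\delta_0\pmod2$, and
\[
\Phi_\delta=(n_1n_2)^{1/p'}\Big(\frac n2\Big)^{2/p}=\frac{n^2}4\Big(1-\frac{\delta^2}{n^2}\Big)^{1/p'},\qquad \zeta=\Big(\frac n{2\lceil n/2\rceil}\Big)^{2/p}=1-O\Big(\frac1n\Big).
\]
The derivative of $(1-s)^{1/p'}$ is at most $-1/p'$ on $[0,1)$, so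
\begin{equation}\label{eq:Phi}
\Phi_\delta-\Phi_{\delta_0}\le-\frac{\delta^2-\delta_0^2}{4p'} .
\end{equation}
By Proposition~\ref{prop:one} and Lemma~\ref{lem:weights}, $\mathrm{dev}_v=o(n)$ and $x_v=1+o(1)$ for all $v$. Each internal edge has $\frac n2-o(n)$ common neighbors in the opposite part and $t(G)\le qm=o(n^2)$, so $i=o(n)$. By \eqref{eq:Fsplit} and H\"older's inequality,
\begin{equation}\label{eq:rough}
\tfrac12F(G)\le\Phi_\delta+(1+o(1))i-(1-o(1))\mu ,
\end{equation}
and with $\Phi_\delta\le n^2/4$ and \eqref{eq:FS0} this gives $\mu=o(n)$. More precisely, an internal edge $vw$ has at least $m-\frac{|\delta|}2-m_v-m_w$ common neighbors in the opposite part, so $qm\ge i(m-\frac{|\delta|}2)-2\mu\Delta$. With $\Delta\le i=o(n)$,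
\begin{equation}\label{eq:iq}
i-q\le\frac im\Big(\frac{|\delta|}2+2\mu\Big)=o(|\delta|+\mu).
\end{equation}

\subsection{Second-order expansions}

Let $\rho_1=(X_2/L)^\sigma$ and $\rho_2=(X_1/L)^\sigma$; by \eqref{eq:eigen}, $\rho_s$ is the weight of a vertex of $V_s$ of deviation $0$. Write $x_v=\rho_s(1+\epsilon_v)$ for $v\in V_s$. For $v\in V_1$,
\begin{equation}\label{eq:eps}
(1+\epsilon_v)^{p-1}=1+\frac1{X_2}\Big(\sum_{vw\in I}x_w-\sum_{vw\in M}x_w\Big),
\end{equation}
and the same holds with $X_1$ for $v\in V_2$. Hence $\epsilon_v=O(\mathrm{dev}_v/n)=o(1)$, and $\epsilon_v\ne0$ for at most $2(i+\mu)=o(n)$ vertices.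

\begin{lemma}\label{lem:second}
We have
\begin{align}
\rho_s^2&=\Big(\frac n{2n_s}\Big)^{2/p}\Big(1+O\Big(\frac{i+\mu}{n^2}\Big)\Big)=1+O\Big(\frac{|\delta|}n+\frac{i+\mu}{n^2}\Big),\label{eq:rho}\\
\tfrac12F(G)&\le\Phi_\delta+i-(1-o(1))\mu+(1+o(1))\frac\sigma n\sum_vd_v^2+o(1+|\delta|),\label{eq:up1}\\
\tfrac12F(S)&\ge\Phi_{\delta_0}+q\zeta+(1-o(1))\frac\sigma n(q^2+q)-O\Big(\frac{q^2}{n^2}\Big).\label{eq:low}
\end{align}
If moreover $\mu=0$, $i=q$, $|\delta|=\delta_0$ and every edge of $I$ lies in a part of size $\lceil n/2\rceil$, then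
\begin{equation}\label{eq:up2}
\tfrac12F(G)\le\Phi_{\delta_0}+q\zeta+(1+o(1))\frac\sigma n\sum_vd_v^2+O\Big(\frac{q^2}{n^2}\Big).
\end{equation}
\end{lemma}

\begin{proof}
By the identity in Lemma~\ref{lem:weights}, $P_s=\frac n2(1+O(i/n^2))$, and $\frac1n\sum_v|\epsilon_v|=O((i+\mu)/n^2)$. So \eqref{eq:rho} follows from Lemma~\ref{lem:holder}(b). The same lemma, $P_1P_2\le n^2/4$, $n_s\sim\frac n2$ and $\frac1n\sum_v\epsilon_v^2=o(1)$ give
\[
X_1X_2\le\Phi_\delta\exp\Big(-(1+o(1))\frac{p-1}n\sum_v\epsilon_v^2\Big)\le\Phi_\delta-(1-o(1))\frac{(p-1)n}4\sum_v\epsilon_v^2 .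
\]
Since $\epsilon_v=o(1)$ and $\rho_s=1+o(1)$,
\[
x(I)=\sum_{s}\rho_s^2\sum_{vw\in I_s}(1+\epsilon_v)(1+\epsilon_w)\le\rho_1^2|I_1|+\rho_2^2|I_2|+(1+o(1))\sum_vd_v|\epsilon_v| .
\]
For each $v$, the inequality $\beta_1s-\beta_2s^2\le\beta_1^2/(4\beta_2)$ gives $(1+o(1))d_v|\epsilon_v|-(1-o(1))\frac{(p-1)n}4\epsilon_v^2\le(1+o(1))\frac\sigma nd_v^2$. By \eqref{eq:Fsplit},
\[
\tfrac12F(G)\le\Phi_\delta+\rho_1^2|I_1|+\rho_2^2|I_2|-(1-o(1))\mu+(1+o(1))\frac\sigma n\sum_vd_v^2 .
\]
By \eqref{eq:rho} and $i,\mu=o(n)$, we have $\rho_1^2|I_1|+\rho_2^2|I_2|=i+o(1+|\delta|)$, which is \eqref{eq:up1}. Under the extra assumptions this sum is $q\zeta(1+O(q/n^2))$, which is \eqref{eq:up2}.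

For \eqref{eq:low} let $d^S_v$ be the degrees in the star, so $\sum_v(d_v^S)^2=q^2+q$, and take the values that make the quadratic inequality above tight: $\epsilon_v=\frac{2\sigma}nd_v^S$. Consider the vector equal to $\rho(1+\epsilon_v)$ on the part of size $\lceil n/2\rceil$ and constant on the other part, each part having mass $\frac n2$. As $q=o(n)$, Lemma~\ref{lem:holder}(b) applies. It gives $\rho^2=\zeta(1+O(q/n^2))$, and the product of the two sums is at least $\Phi_{\delta_0}-(1+o(1))\frac{(p-1)n}4\sum_v\epsilon_v^2=\Phi_{\delta_0}-(1+o(1))\frac\sigma n(q^2+q)$. The star contributes at least $\rho^2\big(q+\sum_vd_v^S\epsilon_v\big)=q\zeta-O(q^2/n^2)+(1+o(1))\frac{2\sigma}n(q^2+q)$.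
\end{proof}

By \eqref{eq:low}, $\frac12F(S)\ge\Phi_{\delta_0}+q-o(1)$. With \eqref{eq:rough} and \eqref{eq:Phi},
\[
0\le\frac{\delta^2-\delta_0^2}{4p'}+(1-o(1))\mu\le(1+o(1))i-q+o(1).
\]
By \eqref{eq:iq} the right side is at most $o(q)+o(|\delta|+\mu)$, and $|\delta|\le\delta^2$, so $\delta^2+\mu=o(q)+O(1)$. Then \eqref{eq:iq} bounds $i$ from above, and the displayed inequality bounds it from below:
\begin{equation}\label{eq:conseq}
\delta^2+\mu=o(q)+O(1),\qquad i=(1+o(1))q .
\end{equation}

The factor $1+o(1)$ in \eqref{eq:up1} and \eqref{eq:up2} is harmless when $q$ is bounded or when $I$ is far from a star, but it cannot separate a large star from a slightly perturbed one. In that last case there is a vertex of large internal degree, and Section~\ref{sec:compare} applies. Passing to a subsequence, we may assume that one of the following holds throughout: $q$ is constant; $q\to\infty$ and $\Delta<\frac34q$; $q\to\infty$ and $\Delta\ge\frac34q$.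

\subsection{Bounded $q$, or no dominant vertex}

Suppose that $q$ is constant, or that $q\to\infty$ and $\Delta<\frac34q$. In the second case
\begin{equation}\label{eq:78}
\sum_vd_v^2\le\big(\tfrac78+o(1)\big)q^2 .
\end{equation}
Indeed, the $16$ largest values $d_v$ sum to at most $i+\binom{16}2=i+120$, since only edges between two of these vertices are counted twice. Their squares sum to at most $\Delta(i+120)$. Every other $d_v$ is at most $(i+120)/16$, so the other squares sum to at most $2i(i+120)/16$, and \eqref{eq:78} follows from \eqref{eq:conseq}. In the first case $\sum_vd_v^2=O(1)$. In both cases $\frac\sigma n\big[(1+o(1))\sum_vd_v^2-(1-o(1))(q^2+q)\big]\le o(1)$, so \eqref{eq:Phi}, \eqref{eq:up1}, \eqref{eq:low} and $F(G)\ge F(S)$ give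
\[
0\le-\frac{\delta^2-\delta_0^2}{4p'}-(1-o(1))\mu+(i-q)+o(1+|\delta|).
\]
Let $T=\delta^2-\delta_0^2+\mu$, an integer $\ge0$. If $|\delta|\ne\delta_0$, then $|\delta|\ge2$ and $1+|\delta|\le\delta^2-1$; hence always $1+|\delta|+\mu\le2+T$. So the inequality and \eqref{eq:iq} read $\frac T{4p'}\le(i-q)+o(1+T)$ and $i-q\le o(1+T)$. It follows that $T=0$ and then $i=q$, for large $n$.

Thus $G$ is $K_{\lceil n/2\rceil,m}$ with $q$ internal edges added. An internal edge has $m$ common neighbors in the opposite part if it lies in a part of size $\lceil n/2\rceil$, and $m+1$ otherwise (which is possible only for odd $n$). Since $t(G)\le qm$, all edges of $I$ lie in parts of size $\lceil n/2\rceil$ and $I$ contains no triangle. Now \eqref{eq:up2} and \eqref{eq:low} give $\sum_vd_v^2\ge(1-o(1))(q^2+q)$. If $q\to\infty$, this contradicts \eqref{eq:78}. If $q$ is constant, then $\sum_vd_v^2\ge q^2+q$ by integrality. But $\sum_vd_v^2=\sum_{vw\in I}(d_v+d_w)$, and $d_v+d_w-1\le q$ is the number of edges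 of $I$ meeting the edge $vw$. So any two edges of $I$ intersect, which means that $I$ is a star or a triangle. Hence $I$ is a star and $G\cong S$, a contradiction.

\subsection{A dominant vertex}

Suppose that $q\to\infty$ and that $d_u=\Delta\ge\frac34q$. We may assume $u\in V_1$; put $A=V_1\setminus\{u\}$, $B=V_2$ and use the notation of Section~\ref{sec:compare}. Then $\alpha=d_u$, $i=\alpha+i'$, $\mu=r+\mu'$, and $\delta=2k-\delta_0$. By \eqref{eq:conseq},
\[
\tfrac34q\le\alpha\le(1+o(1))q=o(n),\qquad \Delta'\le i'\le\big(\tfrac14+o(1)\big)q,\qquad r,\mu',k=o(q).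
\]
Also $k=O(\sqrt n)$ by Lemma~\ref{lem:stab}, so \eqref{eq:range} holds, and $\alpha<m$.

\emph{Edges at $u$ are heavier than edges of $I'$.} All weights are $1+o(1)$, so they must be compared at the scale $q/n$. By \eqref{eq:rho} and \eqref{eq:conseq}, $\rho_1,\rho_2=1+o(q/n)$. By \eqref{eq:eps}, $\epsilon_v\le(1+o(1))\frac{2\sigma}nd_v$. For $vw\in I'$ we have $d_v+d_w\le i'+3$, because the degrees in $I'$ sum to at most $i'+1$ and each of $v,w$ may be adjacent to $u$. Hence, uniformly in $vw\in I'$,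
\begin{equation}\label{eq:light}
x_vx_w\le1+\frac{2\sigma}n\Big(\frac14+o(1)\Big)q .
\end{equation}
Since $\alpha+\beta=\alpha+m+k-r=\frac n2+\alpha+o(q)$, the number $w_u$ of Lemma~\ref{lem:spectral} equals $1+\frac{2\sigma}n(\alpha+o(q))$. By \eqref{eq:eps}, $x_u=\rho_1\big(1+\frac{(1+o(1))\alpha-O(r)}{X_2}\big)^\sigma$, and $x_{v}=\rho_1$ if $\mathrm{dev}_{v}=0$, $v\in A$. Therefore
\begin{equation}\label{eq:heavy}
w_u\ge1+\frac{2\sigma}n\Big(\frac34-o(1)\Big)q,\qquad x_ux_{v}\ge1+\frac{2\sigma}n\Big(\frac34-o(1)\Big)q\quad(v\in A,\ \mathrm{dev}_{v}=0).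
\end{equation}
In particular $x(I')\le w_ui'$ for large $n$.

\emph{The parameters.} By \eqref{eq:J}, $J-i'\ge-o(1+|k|+\mu')$. As $w_u\to1$ and $c\to0$, \eqref{eq:spec} gives
\[
0\ge\frac{D_k-k}{p'}+w_u(J-i')+(1-o(1))\mu'-o(1+k^2).
\]
Since $D_k-k\ge k^2-|k|$, the integers $k$ and $\mu'$ are bounded. Then the integer $J-i'\ge-o(1)$ is nonnegative. The integer $D_k-k$, equal to $k^2-k$ for odd $n$ and $k^2$ for even $n$, is nonnegative too. So for large $n$
\[
\mu'=0,\qquad J=i',\qquad k\in\{0,1\}\ (n\text{ odd}),\qquad k=0\ (n\text{ even}).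
\]
To exclude $k=1$ and $r>0$ we count triangles exactly, which is possible since $\mu'=0$. There are $\alpha\beta$ triangles consisting of $u$, a vertex of $A$ and a vertex of $B$. An edge of $I'$ inside $A$ has $b=m+k\ge m$ common neighbors in $B$. An edge of $I'$ inside $B$ has $a=a_0-k\ge m-1$ common neighbors in $A$, and also $u$ unless it meets $B\setminus N(u)$, which happens for at most $r\Delta'$ edges. These triangles are distinct, so by \eqref{eq:ab} and $J=i'$,
\[
0\ge t(G)-qm\ge\alpha\beta-qm+i'm-r\Delta'=r(m-\alpha-\Delta')+\alpha k .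
\]
As $\alpha,\Delta'=o(n)$, $\alpha>0$ and $k\ge0$, we get $k=r=0$, and so $j=i'$.

\emph{The exchange.} Now $G$ is $H(a_0,m,q-i')$ together with the $i'$ edges of $I'$. Suppose $i'\ge1$. At least $a_0-\alpha-2i'\ge i'$ vertices of $A$ have deviation $0$. Delete $I'$ and join $u$ to $i'$ of these vertices; the result is $H(a_0,m,q)=S$. By \eqref{eq:light} and \eqref{eq:heavy}, every new edge is heavier than every deleted edge, so $F(S)\ge F_S(x)>F_G(x)=F(G)$, contradicting \eqref{eq:ce}. Hence $i'=0$ and $G=S$, again a contradiction.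

All three cases are impossible, so Proposition~\ref{prop:small} holds, and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{1}
\bibitem{LLP} Yongtao Li, Lu Lu, Yuejian Peng, \emph{A spectral Erd\H{o}s-Rademacher theorem}, arXiv:2406.05609 (2024).
\end{thebibliography}
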